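# A permutation-like matrix group with a maximal cycle that is not a permutation matrix group

## Permutation-like groups, maximal cycles and permutational multisets

Throughout, $\mathrm{GL}_d(\mathbb C)$ is the group of invertible $d\times d$ complex matrices. A subgroup of it is called a *matrix group of dimension $d$*, and we also write $\mathrm{GL}(V)$ when $V$ is a space of dimension $d$.

**Definition 1.** A matrix group $\mathcal G\le\mathrm{GL}_d(\mathbb C)$ is a *permutation matrix group* if there is one $T\in\mathrm{GL}_d(\mathbb C)$ such that $T^{-1}AT$ is a permutation matrix for every $A\in\mathcal G$.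

In module language: the columns of $T$ are a basis that $\mathcal G$ permutes, so $\mathcal G\le \mathrm{GL}(V)$ is a permutation matrix group exactly when $V\cong\mathbb C[\Omega]$ for some finite $\mathcal G$-set $\Omega$ with $|\Omega|=d$. *Example.* The group $\{1,\mathrm{diag}(1,-1)\}$ is a permutation matrix group: it permutes the basis $e_1+e_2,\ e_1-e_2$.

**Definition 2.** A matrix group $\mathcal G$ is *permutation-like* if for each $A\in\mathcal G$ there is a $T\in\mathrm{GL}_d(\mathbb C)$, possibly depending on $A$, such that $T^{-1}AT$ is a permutation matrix.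

*Example (the two notions differ).* Let $E=(\mathbb Z/2)^3$, fix a nontrivial character $\delta$ of $E$, and let $E$ act on $\mathbb C^8$ diagonally by the trivial character taken twice and the six nontrivial characters other than $\delta$. Let $g\ne1$. Of the seven nontrivial characters of $E$, four take the value $-1$ at $g$ and three take the value $1$. If $\delta(g)=1$, then $g$ has eigenvalue $-1$ four times and $1$ four times; if $\delta(g)=-1$, then $g$ has $-1$ three times and $1$ five times. So $g$ is similar to a product of four or three disjoint transpositions, and the group is permutation-like. Suppose $\mathbb C^8\cong\mathbb C[\Omega]$. The number of orbits is the multiplicity of the trivial character, namely $2$. An orbit $E/K$ contributes each character trivial on $K$ once, that is, a subgroup of $\widehat E$. Two subgroups of 2-power order with orders adding to $8$ both have order $4$, and two subgroups of order $4$ in $\widehat E$, a group of order $8$, share a nontrivial character. That character would occur twice, but no nontrivial character does. So this is not a permutation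 matrix group.

**Definition 3.** A $d\times d$ matrix is a *maximal cycle* if it is similar to the permutation matrix of a cycle of length $d$.

The permutation matrix of a $d$-cycle has characteristic polynomial $X^d-1$, which has distinct roots. Hence a matrix is a maximal cycle if and only if its characteristic polynomial is $X^d-1$. *Example.* If $\zeta$ has order $d$, then $\mathrm{diag}(1,\zeta,\dots,\zeta^{d-1})$ is a maximal cycle. The group in the previous example contains none: its elements have order at most $2$, and $d=8$.

Write $\mu_n$ for the set of $n$-th roots of unity in $\mathbb C$. A permutation with cycle lengths $n_1,\dots,n_s$ has eigenvalue multiset $\mu_{n_1}\cup\dots\cup\mu_{n_s}$, a union with multiplicities, as are all unions of multisets below.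

**Definition 4.** A multiset is *permutational* if it is the eigenvalue multiset of a permutation matrix, that is, a union of sets $\mu_n$.

Unions of permutational multisets are permutational. Two diagonalizable matrices with the same eigenvalue multiset are similar, so a diagonalizable matrix is similar to a permutation matrix if and only if its eigenvalue multiset is permutational. Every element of a finite matrix group is diagonalizable. *Example.* $\{1,1,-1\}=\mu_2\cup\mu_1$ is permutational, while $\{1,1,i,-i\}$ is not, by part (a) of the following lemma.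

**Lemma 1.**

(a) If a permutational multiset contains a root of unity of order $n$ with multiplicity $m$, then it contains every element of $\mu_n$ with multiplicity at least $m$.

(b) If $A$ is permutational, so is the multiset of all $\ell$-th roots of the elements of $A$.

(c) Let $g$ act on $W=W_1\oplus\dots\oplus W_\ell$ with $gW_i=W_{i+1}$ (indices mod $\ell$), and let $g^\ell|_{W_1}$ be diagonalizable with nonzero eigenvalues forming the multiset $A$. Then the eigenvalue multiset of $g$ on $W$ is the multiset of all $\ell$-th roots of the elements of $A$.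

(d) A multiset consisting of $1,-1,i,-i$ with multiplicities $m_1,m_{-1},m_i,m_{-i}$ is permutational if $m_i=m_{-i}$ and $m_1\ge m_{-1}\ge m_i$.

*Proof.* (a) A set $\mu_k$ containing an element of order $n$ has $n\mid k$, hence contains $\mu_n$. (b) The $\ell$-th roots of the elements of $\mu_n$ are exactly the elements of $\mu_{\ell n}$, each once. (c) Let $w_1,w_2,\dots$ be an eigenbasis of $W_1$ for $g^\ell$, with eigenvalues $\alpha_1,\alpha_2,\dots$. The vectors $g^iw_s$ with $0\le i<\ell$ form a basis of $W$, and for fixed $s$ they span a $g$-invariant space on which $g$ has characteristic polynomial $X^\ell-\alpha_s$. (d) Take $m_i$ cycles of length $4$, $m_{-1}-m_i$ of length $2$ and $m_1-m_{-1}$ of length $1$. $\square$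

We also use these textbook facts. Modules of a finite group over $\mathbb C$ are determined by their characters. The fixed space of a group on $\mathbb C[\Omega]$ is spanned by the orbit sums, so its dimension is the number of orbits; in particular the multiplicity of the eigenvalue $1$ of a permutation is its number of cycles. *Burnside's theorem*: a subgroup of $\mathrm{GL}_d(\mathbb C)$ of finite exponent is finite. A permutation-like group has exponent dividing $\mathrm{lcm}(1,\dots,d)$, so it is finite.

## Cigler's conjecture and the dimensions two and three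

Being permutation-like does not suffice for being a permutation matrix group. The question is whether a maximal cycle repairs this.

**Conjecture (Cigler).** If a permutation-like matrix group contains a maximal cycle, then it is a permutation matrix group.

The problem is taken from Guodong Deng, Yun Fan, "Permutation-like Matrix Groups with a Maximal Cycle of Length Power of Two", arXiv:1603.08184 (2016). The conjecture is false. We prove three statements.

**Theorem A.** Let $r\ge10$ be even, $q=2^r$, $N=q-1$, $d=12N$. There is a finite permutation-like matrix group $G\le\mathrm{GL}_d(\mathbb C)$ which contains a maximal cycle but is not a permutation matrix group.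

**Theorem B.** If Cigler's conjecture fails in dimension $d$, it fails in dimension $nd$ for every $n\ge1$. So it fails in every dimension divisible by some $12(4^k-1)$, $k\ge5$.

**Theorem C.** If a permutation-like matrix group of arbitrary dimension $d$ contains a maximal cycle $c$ with $\langle c\rangle$ normal, then it is a permutation matrix group.

The smallest dimension in Theorem A is $12\cdot1023=12276$. Let us see first what happens in tiny dimensions.

*Dimension 2.* Elements of $G$ have eigenvalues $\{1,1\}$ or $\{1,-1\}$, and those of the first kind are the identity. If $g$ is of the second kind, then $\det(gc)=1$, so $gc=1$ and $g=c^{-1}=c$. Hence $G=\{1,c\}$, and the conjecture holds.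

*Dimension 3.* Let $G^+=\ker\det$. Its elements are similar to the identity or to a 3-cycle and have trace $3$ or $0$. The average of the trace over $G^+$ is $3/|G^+|$, which is the dimension of the fixed space, so $|G^+|$ divides $3$. Since $c\in G^+$ has order $3$, $G^+=\langle c\rangle$. If $G\neq G^+$, every element $t\notin G^+$ has eigenvalues $\{1,1,-1\}$, is an involution and has trace $1$. From $(ct)^2=1$ we get $tct^{-1}=c^{-1}$, so $G\cong S_3$, and its character is that of the action on three points. The conjecture holds.

In both cases $\langle c\rangle$ came out normal, and Theorem C says that this is the reason for success. So in a counterexample $\langle c\rangle$ is not normal. Our groups will have a normal abelian subgroup that contains only a power of $c$.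

## Eigenspaces of a power of the maximal cycle

We say that a module for an abelian group $M$ *affords* a multiset of characters if it is the direct sum of lines on which $M$ acts by these characters. The next lemma is the test that our group will fail.

**Lemma 2.** Let $G$ act on a finite set $\Omega$ so that $c\in G$ is a single cycle of length $d=nN$. Put $z=c^N$, and let $\zeta$ be a primitive $n$-th root of unity. Let $M$ be an abelian group acting on $\Omega$ through a homomorphism to $G$, commuting with $z$, and acting trivially on the fixed space of $z$ in $\mathbb C[\Omega]$. If the $\zeta$-eigenspace of $z$ in $\mathbb C[\Omega]$ affords $\{\kappa_1,\dots,\kappa_N\}$, then for every $k$ the $\zeta^k$-eigenspace affords $\{\kappa_1^k,\dots,\kappa_N^k\}$.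

*Proof.* The element $z$ has $N$ orbits on $\Omega$, each of length $n$. Its fixed space is spanned by the sums over these orbits. As $M$ fixes each of these sums, $M$ preserves each $z$-orbit $o$. Choose $p\in o$. For $m\in M$ there is a unique $s_o(m)\in\mathbb Z/n$ with $mp=z^{s_o(m)}p$, and since $m$ commutes with $z$, it acts on all of $o$ as $z^{s_o(m)}$. So $s_o:M\to\mathbb Z/n$ is a homomorphism; put $\kappa_o=\zeta^{s_o}$. The vector $\sum_{t\in\mathbb Z/n}\zeta^{-kt}z^tp$ spans the $\zeta^k$-eigenspace of $z$ on $\mathbb C[o]$, and $m$ acts on it as $z^{s_o(m)}$ does, by $\zeta^{ks_o(m)}=\kappa_o(m)^k$. Hence the $\zeta^k$-eigenspace in $\mathbb C[\Omega]$ affords $\{\kappa_o^k\}_o$. For $k=1$ this says $\{\kappa_o\}_o=\{\kappa_1,\dots,\kappa_N\}$. $\square$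

So in a permutation module one eigenspace of $z$ dictates all others. Permutation-likeness looks at one element at a time. The plan is to change one eigenspace so that Lemma 2 is violated while each single element barely notices.

The simplest choice for the order $n$ of $z$ would be a prime $p$, with $M$ an elementary abelian $p$-group containing $z$. This cannot violate Lemma 2. Indeed, if $G$ is permutation-like, all traces are integers. Let $k$ be prime to $p$. The automorphism $\zeta\mapsto\zeta^k$ of $\mathbb Q(\zeta)$ fixes the trace character on $M$ and turns each character $\kappa$ of $M$ into $\kappa^k$. By linear independence of characters, the multiset of characters afforded by $V$ is stable under $\kappa\mapsto\kappa^k$; those with $\kappa(z)=\zeta$ go exactly to those with value $\zeta^k$ at $z$. So the conclusion of Lemma 2 holds automatically for these $k$, and for $p\mid k$ it holds by the assumption on the fixed space. For composite $n$ there are eigenvalues $\zeta^k\ne1$ that are not Galois conjugate to $\zeta$, and there this argument says nothing. We shall use $n=12$,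 with $M$ containing a part of exponent $4$ that does the work and a part of exponent $3$ that serves as a set of labels.

## The Galois ring of characteristic four

**Definition 5.** Let $f\in(\mathbb Z/4)[X]$ be monic of degree $r$ with irreducible reduction mod $2$, and let $R=(\mathbb Z/4)[X]/(f)$. Put $q=2^r$ and $N=q-1$.

*Example.* For $r=2$ take $f=X^2+X+1$. Then $R$ has $16$ elements $a_0+a_1X$, $X^2=3+3X$ and $X^3=1$.

**Step 1: structure of $R$.** Since $f$ is monic, $(R,+)\cong(\mathbb Z/4)^r$. So $|R|=q^2$, $R/2R=\mathbb F_q$, and $2y=0$ if and only if $y\in2R$. If $y\notin2R$, there is $w$ with $yw\in1+2R$, and $(1+2x)^2=1$, so $y$ is a unit. A nonzero ideal inside $2R$ contains some $2y$ with $y$ a unit, so it contains $2$. Hence the ideals are $0,2R,R$.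

The abelian group $R^*$ has order $q^2-q=q(q-1)$, and $R^*\to\mathbb F_q^*$ has kernel $1+2R$ of order $q$. As $q$ and $N$ are coprime, $R^*$ has a unique subgroup $T$ of order $N$. It meets $1+2R$ trivially, so it maps isomorphically onto $\mathbb F_q^*$ and is cyclic, $T=\langle\xi\rangle$; also $R^*=T\times(1+2R)$. Consequently:

- distinct $x,y\in T$ satisfy $x\not\equiv y\pmod2$, so $x-y$ is a unit and $2x\ne2y$;
- $-1\notin T$, since $1\ne-1\in1+2R$.

In the example, $T=\{1,X,X^2\}$.

**Step 2: additive characters.** We need all characters of $(R,+)$ in explicit form. Let $\lambda:R\to\mathbb Z/4$, $\lambda(\sum_{k<r} a_kX^k)=a_0$, so $\lambda(2)=2\neq0$. Put $\theta_\beta(x)=i^{\lambda(\beta x)}$. If $\theta_\beta=1$, then the ideal $\beta R$ lies in $\ker\lambda$, so it does not contain $2R$, and $\beta=0$. Since $\beta\mapsto\theta_\beta$ is a homomorphism, the $\theta_\beta$ are pairwise distinct. As $i^{\lambda(\beta x)}=\theta_x(\beta)$, summing a character over a group gives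
$$\sum_{\beta\in R}i^{\lambda(\beta x)}=\begin{cases}q^2&x=0,\\0&x\ne0.\end{cases}\tag{1}$$

**Step 3: $T$ spans $R$ additively.** Let $S$ be the additive span. Since $T$ maps onto $\mathbb F_q^*$, $S+2R=R$. Multiplying by $2$ gives $2S=2R$, so $R=S+2S=S$.

**Step 4: sums of two elements of $T$.**

**Lemma 3.** If $x_1+x_2=x_3+x_4$ with $x_i\in T$, then $\{x_1,x_2\}=\{x_3,x_4\}$ as multisets.

*Proof.* $N$ is odd, so $x_i=y_i^2$ with $y_i\in T$. Modulo $2$ we have $(y_1+y_2)^2\equiv(y_3+y_4)^2$, and squaring is injective on $\mathbb F_q$, so $y_1+y_2\equiv y_3+y_4\pmod2$. If $a=b+2c$, then $a^2=b^2+4bc+4c^2=b^2$ in $R$. Applied to these two sums, this gives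
$$x_1+x_2+2y_1y_2=x_3+x_4+2y_3y_4,$$
so $2y_1y_2=2y_3y_4$, that is, $y_1y_2\equiv y_3y_4\pmod2$. The pairs $\bar y_1,\bar y_2$ and $\bar y_3,\bar y_4$ in $\mathbb F_q$ have the same sum and product, so they agree as multisets. As $T\to\mathbb F_q^*$ is injective, the $y$'s agree, and so do the $x$'s. $\square$

In the example the six sums are $1+1=2$, $X+X=2X$, $X^2+X^2=2+2X$, $1+X$, $1+X^2=3X$ and $X+X^2=3$, which are indeed distinct. In $\mathbb F_q$ itself the lemma fails, since $x+x=0$ for all $x$; this is why we work over $\mathbb Z/4$.

## The untwisted module and its twist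

From now on $r\ge2$ is even, so $3\mid N$. The bound $r\ge10$ will enter through one estimate only. Let $\omega=e^{2\pi i/3}$, let
$$M=R\times\mathbb Z/4\times(\mathbb Z/3)^3,\qquad v=(\beta,\gamma,u),\quad u=(u_a)_{a\in\mathbb Z/3},$$
and for $j\in\mathbb Z/N$ put $u_j:=u_{j\bmod3}$ and define characters of $M$ by
$$\varepsilon_j(v)=i^{\lambda(\beta\xi^j)+\gamma},\qquad\psi_j(v)=\omega^{u_j}.$$
The automorphism $\tau(\beta,\gamma,(u_a)_a)=(\xi\beta,\gamma,(u_{a+1})_a)$ of $M$ satisfies
$$\varepsilon_j\circ\tau=\varepsilon_{j+1},\qquad\psi_j\circ\tau=\psi_{j+1}.\tag{2}$$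

Let $V=\bigoplus_{(k,l)\in\mathbb Z/3\times\mathbb Z/4}U_{k,l}$, where $U_{k,l}$ has basis $e_j=e_j^{k,l}$ ($j\in\mathbb Z/N$). So $\dim V=12N=d$. On $U_{k,l}$ let
$$ce_j=e_{j-1}\ (j\ne0),\qquad ce_0=\omega^ki^l\,e_{-1}.$$

*The untwisted module.* First let $v$ act by $ve_j^{k,l}=\psi_j(v)^k\varepsilon_j(v)^l\,e_j^{k,l}$ for all $(k,l)$. The group obtained is a permutation matrix group. To see this, put $f_{j,x,y}=\sum_{k,l}\omega^{-kx}i^{-ly}e_j^{k,l}$ for $x\in\mathbb Z/3$, $y\in\mathbb Z/4$. These vectors form a basis of $V$, and with $t_j=\lambda(\beta\xi^j)+\gamma$,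
$$vf_{j,x,y}=f_{j,\,x-u_j,\,y-t_j},\qquad cf_{j,x,y}=f_{j-1,x,y}\ (j\ne0),\qquad cf_{0,x,y}=f_{-1,\,x-1,\,y-1}.$$

*A twist that does nothing.* We want to disturb this module compatibly with (2). The eigenvalue $i^2$ is not Galois conjugate to $i$, so let us try to replace, in the piece $U_{0,2}$, the characters $\varepsilon_j^2$ by the shifted ones $\varepsilon_{j+1}^2$. As multisets, $\{\varepsilon_{j+1}^2\}_j=\{\varepsilon_j^2\}_j$, so Lemma 2 sees no change. In fact the modules are isomorphic: if $e'_j$ denotes the basis of the unshifted piece, the linear map $e_j\mapsto c^{-1}e_j'$ commutes with $c$, and $M$ acts on $c^{-1}e'_j$, a multiple of $e'_{j+1}$, by $\varepsilon_{j+1}^2$. Without labels, a shift is invisible. It becomes visible if each $j$ carries a label that is *not* shifted, and $\psi_j$ is such a label.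

*The twist.* Let $v\in M$ act by $ve_j=\rho_j(v)e_j$, where $\rho_j=\rho_j^{k,l}$ is
$$\rho_j^{k,l}=\psi_j^k\varepsilon_j^l\ \text{ unless } k\ne0,\ l=2,\qquad\qquad\rho_j^{k,2}=\psi_j^k\,\varepsilon_{j+1}^2\quad(k\ne0).\tag{3}$$

**Step 1: $c$ normalizes the image of $M$.** By (2), $\rho_j\circ\tau=\rho_{j+1}$ for every $(k,l)$. Since $c^{-1}e_j$ is a multiple of $e_{j+1}$, $cvc^{-1}e_j=\rho_{j+1}(v)e_j=\rho_j(\tau(v))e_j$. So
$$cvc^{-1}=\tau(v)\quad\text{as operators on }V.\tag{4}$$

**Step 2: $c^N$ lies in the image of $M$.** Going once around, $c^N=\omega^ki^l$ on $U_{k,l}$. This is the action of $z=(0,1,(1,1,1))\in M$; on the modified pieces $\varepsilon_{j+1}(z)^2=-1=i^2$ as required.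

Let $\overline M$ be the image of $M$ in $\mathrm{GL}(V)$. By the two steps,
$$G=\langle\overline M,c\rangle=\bigcup_{0\le n<N}c^n\overline M$$
is a finite group.

**Step 3: $c$ is a maximal cycle.** On $U_{k,l}$ it has characteristic polynomial $X^N-\omega^ki^l$. The twelve numbers $\omega^ki^l$ are exactly the elements of $\mu_{12}$, so the product of these polynomials is $X^{12N}-1$.

*The case $r=2$.* Take $f=X^2+X+1$, $\xi=X$, $N=3$, $d=36$, and $v=(1,0,(1,0,0))$. Then $t_0=\lambda(1)=1$, $t_1=\lambda(X)=0$, $t_2=\lambda(3+3X)=3$. On the lines $j=0$ the eigenvalues of $v$ are, for each $k$, the elements of $\omega^k\{1,\,i,\,-i,\,x\}$, where $x=(-1)^{t_1}=1$ for $k\ne0$ and $x=(-1)^{t_0}=-1$ for $k=0$. On the lines $j=1,2$ the eigenvalues are fourth roots of unity, since $u_1=u_2=0$. So $\omega i$, of order $12$, is an eigenvalue of $v$, but $-\omega\in\mu_{12}$ is not. By Lemma 1(a), $v$ is not similar to a permutation matrix: for $r=2$ the group is not permutation-like. With one index $j$ per label class, the shift is too visible. What we need is that the signs $(-1)^{t_j}$ are distributed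 almost equally over the three classes mod $3$, for every $v$. This is what the next section provides when $r\ge10$.

## Second and fourth moments over the label classes

Let $h=N/3$, $H=\langle\xi^3\rangle$ (of order $h$), $H_a=\xi^aH$ for $a\in\mathbb Z/3$, and for $\beta\in R$
$$E_a(\beta)=\sum_{x\in H_a}i^{\lambda(\beta x)},\qquad F_a(\beta)=\sum_{x\in H_a}(-1)^{\lambda(\beta x)}\in\mathbb Z.$$

**Lemma 4.** For $\beta\in R^*$: $\;F_0(\beta)^2+F_1(\beta)^2+F_2(\beta)^2=q-h$, and $|E_a(\beta)|^4<q^2h$.

*Proof.* **Step 1: the sum of squares.** Since $(-1)^{\lambda(\beta x)}=i^{\lambda(2\beta x)}$ is real, (1) gives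
$$\sum_{\beta\in R}F_0(\beta)^2=\sum_{x,y\in H}\ \sum_{\beta\in R}i^{\lambda(2\beta(x-y))}=q^2\,\#\{(x,y)\in H^2:2(x-y)=0\}=q^2h.$$
Moreover $F_0(\beta)$ depends only on $\beta$ mod $2$, and it equals $h$ for the $q$ elements $\beta\in2R$. Fix a unit $\beta$. Because $R^*=T\times(1+2R)$ and $T$ is the disjoint union of the $\xi^aH$, every unit is uniquely $\beta\xi^ayw$ with $a\in\{0,1,2\}$, $y\in H$, $w\in1+2R$. Here $F_0(\beta\xi^ayw)=F_0(\beta\xi^ay)=F_a(\beta)$, as $\xi^ayH=H_a$. Hence $q^2h=qh^2+qh\sum_aF_a(\beta)^2$; divide by $qh$.

**Step 2: the fourth moment.** By (1) and Lemma 3,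
$$\sum_{\beta\in R}|E_0(\beta)|^4=q^2\,\#\{(x_1,\dots,x_4)\in H^4:x_1+x_2=x_3+x_4\}=q^2(2h^2-h)<2q^2h^2.$$
The count is $2h(h-1)$ for $x_1\ne x_2$ plus $h$ for $x_1=x_2$. Let $\beta$ be a unit. The $2h$ elements $\pm\beta y$ ($y\in H$) are distinct because $-1\notin T$, and $|E_0|$ has the same value at all of them, since $yH=H$ and $E_0(-\beta)=\overline{E_0(\beta)}$. So $2h|E_0(\beta)|^4<2q^2h^2$, that is, $|E_0(\beta)|^4<q^2h$. Finally $E_a(\beta)=E_0(\beta\xi^a)$ and $\beta\xi^a$ is again a unit. $\square$

In the example $r=2$, $\beta=1$, the values $F_a$ are $-1,1,-1$, and $1+1+1=3=4-1$. The second moment would not do for $E_a$: it gives $2h|E_0(\beta)|^2\le q^2h$, so $|E_0(\beta)|\le q/\sqrt2$, which is worse than the trivial bound $h$. This is where Lemma 3 is needed.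

**Lemma 5.** Let $r\ge10$. For $\beta\in R^*$ and $a\in\mathbb Z/3$: $\;2|F_a(\beta)|+|F_{a+1}(\beta)|+2|E_a(\beta)|\le h$.

*Proof.* By Cauchy–Schwarz, $2|F_a|+|F_{a+1}|\le\sqrt{5}\sqrt{F_a^2+F_{a+1}^2}$, so by Lemma 4 the left side is at most $\sqrt{5(q-h)}+2(q^2h)^{1/4}$. Write $q=1024s$ with $s\ge1$. Then
$$h=\tfrac{1024s-1}3\ge341s,\qquad q-h=\tfrac{2048s+1}3\le683s,\qquad h<\tfrac{1024}3s<(4.3)^4s,$$
as $(4.3)^4=341.8801$. Hence $2(q^2h)^{1/4}<2\cdot32\cdot4.3\,s^{3/4}\le275.2s$, and $\sqrt{5(q-h)}\le\sqrt{3415s}\le58.5s$, as $58.5^2=3422.25$. The sum is less than $334s<341s\le h$. $\square$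

## Every element of $G$ is similar to a permutation matrix

Every element of $G$ is $c^nv$ with $0\le n<N$, $v\in\overline M$. The group is finite, so all elements are diagonalizable and we only need to check that eigenvalue multisets are permutational. The two cases $n\ne0$ and $n=0$ are of a different nature.

**Step 1: elements $g=c^nv$ with $0<n<N$.** The aim is to show that such elements do not notice the twist. Let $m=\gcd(n,N)$ and $\ell=N/m>1$. In each $U_{k,l}$, $g$ permutes the lines $\mathbb Ce_j$ by $j\mapsto j-n$, in $m$ cycles of length $\ell$, namely the residue classes mod $m$. Since $N\mid n\ell$ and $c^N\in\overline M$, $g^\ell$ lies in $\overline M$; let it be the image of $w=(\beta,\gamma,u)\in M$.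

As $g$ commutes with $g^\ell$ and $\overline M$ is abelian, (4) shows that $\tau^n(w)$ and $w$ act identically on $V$. On $U_{0,1}$ this means $\varepsilon_{j+n}(w)=\varepsilon_j(w)$, that is, $\lambda(\beta(\xi^n-1)\xi^j)=0$ for all $j$. Since $T$ spans $R$, $\theta_{\beta(\xi^n-1)}=1$, so $\beta(\xi^n-1)=0$. Since $\xi^n\ne1$ are distinct elements of $T$, $\xi^n-1$ is a unit, so $\beta=0$. Hence $\varepsilon_j(w)=i^\gamma$ for all $j$, and therefore
$$\rho_j^{k,l}(w)=\psi_j(w)^k\,i^{\gamma l}\qquad\text{for all }(k,l),$$
including the modified pieces. On $U_{1,0}$ we get $\psi_{j+n}(w)=\psi_j(w)$, so $\psi_j(w)$ is constant on each cycle.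

Fix a residue class mod $m$, with $\psi_j(w)=\omega^x$ on it. By Lemma 1(c), the eigenvalues of $g$ on the corresponding cycle of lines in $U_{k,l}$ are all $\ell$-th roots of $\omega^{xk}i^{\gamma l}$. As $(k,l)$ varies, the twelve numbers $\omega^{xk}i^{\gamma l}$ are the values at $(x,\gamma)$ of the characters of $\mathbb Z/3\times\mathbb Z/4$, which form the eigenvalue multiset of the translation by $(x,\gamma)$ on this group. That is a permutational multiset. By Lemma 1(b), so is the multiset of all $\ell$-th roots. Taking the union over the residue classes, $g$ is similar to a permutation matrix.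

**Step 2: elements of $\overline M$, reduction to one label class.** Let $v=(\beta,\gamma,u)\in M$, $t_j=\lambda(\beta\xi^j)+\gamma\in\mathbb Z/4$, $J_a=\{j\in\mathbb Z/N:j\equiv a\bmod3\}$, and
$$W_a=\bigcup_{j\in J_a}\{1,\ i^{t_j},\ i^{-t_j},\ (-1)^{t_{j+1}}\}.$$
On $\bigoplus_lU_{k,l}$ with $k\ne0$ the eigenvalues of $v$ form $\bigcup_a\omega^{ku_a}W_a$, directly from (3). On $\bigoplus_lU_{0,l}$ they form $\bigcup_j\{1,i^{t_j},(-1)^{t_j},i^{-t_j}\}=\bigcup_aW_a$, because replacing $j$ by $j+1$ in one family does not change the total multiset over all $j$. So the eigenvalue multiset of $v$ on $V$ is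
$$\bigcup_{a\in\mathbb Z/3}\{1,\omega^{u_a},\omega^{2u_a}\}\cdot W_a.$$
If $W_a$ is the eigenvalue multiset of a permutation matrix $\Pi_a$, then the $a$-th term is that of $\Pi_a\otimes P$, with $P$ the permutation matrix of the translation by $u_a$ on $\mathbb Z/3$. So it suffices to show that each $W_a$ is permutational.

**Step 3: an inequality that suffices.** Fix $a$. Let $n_0,n_2$ be the numbers of $j\in J_a$ with $t_j=0$ and $t_j=2$, let $O$ be the number of $j\in J_a$ with $t_j$ odd, and $O'$ the number of $j\in J_a$ with $t_{j+1}$ odd. Then $h=n_0+n_2+O$, and the multiplicities in $W_a$ are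
$$m_i=m_{-i}=O,\qquad m_{-1}=2n_2+O',\qquad m_1=2h+2n_0-O'.$$
Therefore $m_{-1}-m_i=2n_2+O'-O$ and $m_1-m_{-1}=4n_0+2(O-O')$. By Lemma 1(d), $W_a$ is permutational if
$$|O-O'|\le2\min(n_0,n_2).\tag{5}$$

**Step 4: proof of (5).** If $\beta\in2R$, all $t_j\equiv\gamma\pmod2$, so $O=O'$ and (5) holds.

Let $\beta\in R^*$ and write $E_a=E_a(\beta)$, $F_a=F_a(\beta)$. Since $j\mapsto\xi^j$ maps $J_a$ onto $H_a$, we have $\sum_{j\in J_a}i^{t_j}=i^\gamma E_a$ and $\sum_{j\in J_a}(-1)^{t_j}=(-1)^\gamma F_a$. The indicator of $t=0$ on $\mathbb Z/4$ is $\frac14(1+i^t+(-1)^t+i^{-t})$, that of $t=2$ is $\frac14(1-i^t+(-1)^t-i^{-t})$, and that of odd $t$ is $\frac12(1-(-1)^t)$. So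
$$n_0,\,n_2=\tfrac14\bigl(h\pm2\,\mathrm{Re}(i^\gamma E_a)+(-1)^\gamma F_a\bigr)\ge\tfrac14\bigl(h-2|E_a|-|F_a|\bigr),$$
$$O=\tfrac12\bigl(h-(-1)^\gamma F_a\bigr),\qquad O'=\tfrac12\bigl(h-(-1)^\gamma F_{a+1}\bigr),$$
the last because $j\mapsto j+1$ maps $J_a$ onto $J_{a+1}$. For $r\ge10$, Lemma 5 gives the middle inequality in
$$|O-O'|\le\tfrac12\bigl(|F_a|+|F_{a+1}|\bigr)\le\tfrac12\bigl(h-2|E_a|-|F_a|\bigr)\le2\min(n_0,n_2).$$

So every element of $G$ is similar to a permutation matrix: $G$ is permutation-like. In the case $r=2$ above, with $a=0$, we had $n_0=n_2=0$, $O=1$, $O'=0$, and (5) is what failed.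

## The eigenspaces $U_{1,1}$ and $U_{1,2}$ are incompatible

Suppose $V\cong\mathbb C[\Omega]$ for a $G$-set $\Omega$ with $|\Omega|=d$. We apply Lemma 2 with $n=12$, so we check its hypotheses. The number of cycles of $c$ on $\Omega$ is the multiplicity of its eigenvalue $1$, namely $1$, so $c$ is a $d$-cycle with $d=12N$. The element $z=c^N$ lies in $\overline M$, so it commutes with $\overline M$. Its fixed space in $V$ is $U_{0,0}$, on which $M$ acts trivially.

Let $\zeta=\omega i$, a primitive 12th root of unity. The $\zeta$-eigenspace of $z$ is $U_{1,1}$, which affords $\{\psi_j\varepsilon_j\}_j$. Since $\zeta^{10}=\omega^{10}i^{10}=\omega\cdot i^2$, the $\zeta^{10}$-eigenspace is $U_{1,2}$. By Lemma 2 it affords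
$$\{\psi_j^{10}\varepsilon_j^{10}\}_j=\{\psi_j\varepsilon_j^2\}_j,$$
while by construction it affords $\{\psi_j\varepsilon_{j+1}^2\}_j$. Reindexing the latter,
$$\{\psi_j\varepsilon_j^2\}_{j\in\mathbb Z/N}=\{\psi_{j-1}\varepsilon_j^2\}_{j\in\mathbb Z/N}\quad\text{as multisets.}$$
Restrict to the subgroup $R\le M$. There every $\psi_j$ is trivial and $\varepsilon_j^2$ becomes $\theta_{2\xi^j}$. These are pairwise distinct, because the $2\xi^j$ are. So each side has exactly one member restricting to $\theta_{2\xi}$ on $R$, and comparing them gives $\psi_1\varepsilon_1^2=\psi_0\varepsilon_1^2$, hence $\psi_1=\psi_0$. But $\psi_1(v)\neq\psi_0(v)$ whenever $u_1\ne u_0$. This contradiction proves Theorem A, and the conjecture is false. $\blacksquare$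

## Passing from dimension $d$ to dimension $nd$

*Proof of Theorem B.* Let $G\le\mathrm{GL}(V)$ be a counterexample of dimension $d$ with maximal cycle $c$; it is finite by Burnside's theorem. Let $\Gamma\le\mathrm{GL}(V^n)$ be generated by $G^n$ (block diagonal) and the cyclic shift $\pi$ of the $n$ blocks. As $\pi$ normalizes $G^n$, $\Gamma$ is finite.

**Step 1: $\Gamma$ is permutation-like.** An element $g\in\Gamma$ permutes the blocks, with entries in $G$. On a cycle of $\ell$ blocks, $g^\ell$ restricted to one of them is the product $\Pi\in G$ of the entries around the cycle. The eigenvalues of $\Pi$ are permutational, and by Lemma 1(c) those of $g$ on this cycle of blocks are their $\ell$-th roots, which are permutational by Lemma 1(b).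

**Step 2: $\Gamma$ contains a maximal cycle.** The element $(c,1,\dots,1)\pi$ permutes the $n$ blocks in one cycle, with product $c$. The eigenvalues of $c$ are the elements of $\mu_d$, once each, so by Lemma 1(c) those of our element are the elements of $\mu_{nd}$, once each.

**Step 3: $\Gamma$ is not a permutation matrix group.** Suppose $V^n\cong\mathbb C[\Omega]$ for a $\Gamma$-set $\Omega$ and restrict to $G\times1\times\dots\times1$, which we identify with $G$:
$$\mathbb C[\Omega]\cong V\oplus(n-1)d\cdot\mathbf 1 .$$
We have $\dim V^G=1$: it is at most $\dim V^{\langle c\rangle}=1$, and it is positive because it is the average of the character of $V$, which is nonnegative (traces of permutation matrices) and positive at the identity. So $G$ has $1+(n-1)d$ orbits on the $nd$ points of $\Omega$.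

The eigenvalues of $c$ on $\mathbb C[\Omega]$ are those in $\mu_d$ together with $(n-1)d$ ones. As $c^d=1$, its cycle lengths divide $d$; as a primitive $d$-th root of unity occurs, some cycle has length $d$; after removing it, only eigenvalues $1$ remain. So $c$ has cycle type $(d,1^{(n-1)d})$. The $G$-orbit containing the $d$-cycle has at least $d$ points, and the other $(n-1)d$ orbits together have at least $(n-1)d$ points. The total is $nd$, so equality holds and the other orbits are fixed points. Cancelling trivial characters, $V\cong\mathbb C[\Omega_1]$ with $\Omega_1$ a $G$-set of $d$ points, so $G$ is a permutation matrix group, a contradiction.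

With $r=2k$, Theorem A covers $d=12(4^k-1)$ for all $k\ge5$, and the second sentence of Theorem B follows. $\blacksquare$

## Normal maximal cycles and the set where the trace does not vanish

We prove Theorem C. Let $G\le\mathrm{GL}(V)$ be permutation-like, $C=\langle c\rangle$ normal in $G$ with $c$ a maximal cycle, and $\chi$ the character of $V$. Again $G$ is finite, $\chi\ge0$, and as in the proof of Theorem B, $V^G=V^C$ is one-dimensional.

Write $C=\mathbb Z/d$ additively, and $gxg^{-1}=a(g)x$ with $a(g)\in(\mathbb Z/d)^*$. Since $c$ has each $d$-th root of unity as an eigenvalue once, $V=\bigoplus_{\nu\in\widehat C}L_\nu$ with lines $L_\nu$. This is where normality matters: because $gCg^{-1}=C$, each $g\in G$ permutes the lines $L_\nu$, sending the character $\nu(x)$ to $\nu(a(g)^{-1}x)$. So $g$ preserves $L_\nu$ if and only if $\nu$ is trivial on $(a(g)-1)C$. Write $\Lambda_g$ for the set of these $\nu$, and $\sigma_\nu(g)$ for the scalar of $g$ on $L_\nu$ when $\nu\in\Lambda_g$. For the trivial character, $L_1=V^C=V^G$, so $\sigma_1(g)=1$.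

**Step 1: the set $S=\{g\in G:\chi(g)\ne0\}$.** The purpose is to show that $S$ behaves like the set of elements with a fixed point. Fix $g$ and let $D=C/(a(g)-1)C$, so $\widehat D=\Lambda_g$. For $x\in C$, only the preserved lines contribute to the trace:
$$\chi(xg)=\sum_{\nu\in\Lambda_g}\nu(x)\,\sigma_\nu(g).$$
So $f(x)=\chi(xg)/|D|\ge0$ is a function on $D$, and by orthogonality
$$\sum_{x\in D}f(x)\overline{\nu(x)}=\sigma_\nu(g)\quad\text{for all }\nu\in\widehat D.$$
The right side has modulus $1$, and $\sum_Df=\sigma_1(g)=1$. Equality in the triangle inequality forces each $\nu\in\widehat D$ to be constant on the support of $f$. Characters separate points, so $f$ is a point mass, with value $1$. Consequences: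

(i) For every $g$ there is $s\in S\cap Cg$, and $S\cap Cg=(a(g)-1)C\cdot s$; on this set $\chi=|C/(a(g)-1)C|$.

(ii) If $s\in S$, take $g=s$: then $f$ is the point mass at $0$, so $\sigma_\nu(s)=1$ for all $\nu\in\Lambda_s$. If moreover $a(s)=1$, then $\Lambda_s=\widehat C$ and $s=1$. Hence $C_G(C)=C$: if $a(g)=1$, pick $s\in S\cap Cg$; then $a(s)=1$, so $s=1$ and $g\in C$.

(iii) $S$ is closed under conjugation, and under powers: $\chi(s)$ is the number of fixed points of a permutation similar to $s$, and these are fixed by its powers, so $\chi(s^n)\ge\chi(s)>0$.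

(iv) If $s,t\in S$, then $st\in\bigl((a(s)-1)C+(a(t)-1)C\bigr)S$. Indeed, by (i) write $st=xr$ with $x\in C$, $r\in S$. Let $\nu\in\Lambda_s\cap\Lambda_t$. Since $a(s)a(t)-1=a(s)(a(t)-1)+(a(s)-1)$, we have $\nu\in\Lambda_{st}=\Lambda_r$. By (ii), $1=\sigma_\nu(s)\sigma_\nu(t)=\sigma_\nu(st)=\nu(x)\sigma_\nu(r)=\nu(x)$. So $x$ is killed by all $\nu$ trivial on $(a(s)-1)C+(a(t)-1)C$, hence lies in this subgroup.

*Example.* Let $G$ be the group of maps $y\mapsto x\pm y$ of $\mathbb Z/4$. Then $S$ consists of the identity and the maps $y\mapsto x-y$ with $x\in\{0,2\}$, where $\chi=2=|C/2C|$. The product of these two reflections is $y\mapsto y+2$ (in either order), which is not in $S$ but lies in $2C\cdot S$. So $S$ need not be a subgroup; we look for a subgroup inside it.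

Let $A=a(G)$, an abelian group; by (ii), $A\cong G/C$.

**Step 2: a complement of $C$ inside $S$ suffices.** Let $K\le G$ with $K\subseteq S$, $K\cap C=1$, $KC=G$. Then $y\mapsto yK$ identifies $C$ with $G/K$, and $xk$ ($x\in C$, $k\in K$) acts by $y\mapsto x+a(k)y$, since $xkyK=x(kyk^{-1})K$. A fixed point is a solution of $x=(1-a(k))y$. There are $|C/(a(k)-1)C|$ of them if $x\in(a(k)-1)C$, since this is the order of the kernel of $a(k)-1$ on $C$, and none otherwise. By (i) with $g=s=k$, this number is $\chi(xk)$. So $V\cong\mathbb C[G/K]$, and $G$ is a permutation matrix group.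

**Step 3: reduction to one prime.** If $d=1$, then $G$ is trivial; let $d>1$. Let $C=\bigoplus_pC_p$ be the Sylow decomposition over the primes $p\mid d$, $C_{p'}=\bigoplus_{l\ne p}C_l$ (normal in $G$), $E_p=G/C_{p'}$, and $S_p$ the image of $S$ in $E_p$. Each $E_p$ maps onto $A$ with kernel (the image of) $C_p$. The *fibre product* of the $E_p$ over $A$ is the group of tuples $(g_p)$ whose entries have the same image in $A$; its order is $|A|\prod_p|C_p|=|G|$. The map from $G$ to it is injective, as $\bigcap_pC_{p'}=0$, so it is an isomorphism.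

Over $\alpha\in A$, by (i), $S$ is a coset $(\alpha-1)C\cdot s$ with $(\alpha-1)C=\bigoplus_p(\alpha-1)C_p$, and $S_p$ is $(\alpha-1)C_p\cdot s_p$, with $s_p$ the image of $s$. Hence a tuple with entries in the $S_p$ over $\alpha$ is the image of an element of $S$: $S$ is the fibre product of the $S_p$.

It therefore suffices to find, for each $p$, a subgroup $K_p\subseteq S_p$ of $E_p$ mapping onto $A$. Over $1\in A$ we have $S=\{1\}$ by (ii), so $S_p$ over $1$ is $\{1\}$ and $K_p\to A$ is an isomorphism. Then the fibre product $K$ of the $K_p$ over $A$ is a subgroup of $G$ contained in $S$ and mapping isomorphically to $A\cong G/C$, so $K\cap C=1$ and $KC=G$, as Step 2 requires.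

Fix $p$ and let $P=C_p\cong\mathbb Z/p^k$. Passing to images, (i), (iii) and (iv) give: over $\alpha\in A$, $S_p$ is a coset of $(\alpha-1)P$; $S_p$ is closed under conjugation and powers; and for $s,t\in S_p$ over $\alpha,\alpha'$, $st\in\bigl((\alpha-1)P+(\alpha'-1)P\bigr)S_p$.

Elements of $A$ that act trivially on $P$ need separate treatment. Let $B=\ker(A\to(\mathbb Z/p^k)^*)$. Over $\beta\in B$, $S_p$ is a coset of $0$, a single element $b(\beta)$. By (iv), $b(\beta)b(\beta')\in S_p$, so it equals $b(\beta\beta')$: $b$ is a homomorphism. Put $B_0=b(B)$. A conjugate of $b(\beta)$ lies in $S_p$, and over $\beta$ because $A$ is abelian, so it is $b(\beta)$; thus $B_0$ is central in $E_p$. Finally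
$$S_pB_0=S_p.\tag{6}$$
Indeed, for $s\in S_p$ over $\alpha$, (iv) gives $s\,b(\beta)=yr$ with $y\in(\alpha-1)P$, $r\in S_p$. Here $r$ lies over $\alpha\beta$, and $S_p$ over $\alpha\beta$ is a coset of $(\alpha\beta-1)P=(\alpha-1)P$, so $yr\in S_p$.

**Step 4: the case where $A/B\le(\mathbb Z/p^k)^*$ is cyclic.** Let $\alpha\in A$ generate $A$ mod $B$, let $s\in S_p$ lie over $\alpha$, and put $K_p=\langle s\rangle B_0$. This is a subgroup because $B_0$ is central. It maps onto $A$, and it lies in $S_p$ since powers of $s$ do and by (6).

**Step 5: the case where $A/B$ is not cyclic.** The group $(\mathbb Z/p^k)^*$ is cyclic unless $p=2$, $k\ge3$, and then it is $\{\pm1\}\times\langle5\rangle$, which has exactly four elements of order dividing $2$. A noncyclic subgroup contains all four, in particular $-1$, so it is $\{\pm1\}$ times its intersection with $\langle5\rangle$. Hence $A/B=\{\pm1\}\times\langle a\rangle$ with $1\ne a\equiv1\pmod4$. Choose $s,t\in S_2$ over elements $\alpha,\delta\in A$ acting on $P$ as $a$ and $-1$. We shall modify $t$ so that it commutes with $s$ and stays in $S_2$.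

First, $s^nt\in S_2$ for all $n$. As $s^n\in S_2$ and $a^n-1$ is even, (iv) gives $s^nt\in\bigl((a^n-1)P+2P\bigr)S_2=2P\,S_2$. Over $\alpha^n\delta$ the set $S_2$ is a coset of $(-a^n-1)P=2P$, because $a^n+1$ is twice an odd number. So $s^nt\in S_2$. The set $S_2$ over $\delta$ is $2P\,t$, and the same argument applies to $s^nt'$ for every $t'\in2P\,t$.

Second, we measure how far $s$ and $t$ are from commuting. The element $tst^{-1}$ lies in $S_2$ and over $\alpha$, so $tst^{-1}=ys$ with $y\in(a-1)P$. Then
$$(st)^2=s\,(tst^{-1})\,t^2=s\,y\,s\,t^2=(ay)\,s^2t^2.$$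
Here $(st)^2\in S_2$, since $st\in S_2$. Also $t^2$ lies in $S_2$ over $\delta^2\in B$, so $t^2\in B_0$, and $s^2t^2\in S_2$ by (6). Both $(st)^2$ and $s^2t^2$ lie over $\alpha^2\delta^2$, which acts as $a^2$, so they differ by an element of $(a^2-1)P$. Thus $ay\in(a^2-1)P$, and since $a$ is a unit and $a+1$ is twice an odd number, $y\in(a^2-1)P=2(a-1)P$.

Third, we correct $t$. Write $y=(a-1)x$ with $x\in2P$, and put $t'=xt\in S_2$. Then
$$t's\,t'^{-1}=x\,(ys)\,x^{-1}=(x+y-ax)\,s=s.$$
So $s$ and $t'$ commute. As $t'^2$ lies in $S_2$ over $\delta^2\in B$, it is in $B_0$, which is central. Therefore the subgroup $K_2=\langle s,t'\rangle B_0$ consists of the elements $s^nb$ and $s^nt'b$ with $b\in B_0$. All of them lie in $S_2$ by (iii), by the first point, and by (6). It maps onto $A$, because $\alpha,\delta$ and $B$ generate $A$. With Steps 2 and 3, this completes the proof of Theorem C. $\blacksquare$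

By Theorem C, $\langle c\rangle$ cannot be normal in any counterexample; in particular it is not normal in the groups of Theorem A.
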